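\title{Steiner spanners of planar metrics with fewer than $n/\varepsilon$ edges}

\begin{abstract}
Let $P$ be a set of $n$ terminals in a planar graph $G$ with positive edge weights. A Steiner $(1+\varepsilon)$-spanner for $P$ is a graph on vertices of $G$, with each edge weighted by the distance of its ends in $G$, that preserves all distances between terminals up to the factor $1+\varepsilon$. We show that $n\,\varepsilon^{-4/5}$ edges suffice up to a factor polylogarithmic in $1/\varepsilon$, so a linear dependence on $1/\varepsilon$ is not optimal. The exponent improves to $5/7$ with the help of a bound on weakly separated set families, and a weighted grid shows that it cannot be smaller than $1/2$. The saving comes from the vectors of distances from the vertices of a plane graph to points on one face: the difference of two such vectors is cyclically unimodal, only polynomially many of them are far apart, and two vertices whose vectors are close can share intermediate vertices.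
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $G=(V,E,w)$ be a connected planar graph with positive edge weights, let $\delta_G$ be its shortest-path metric, and let $P\subseteq V$ be a set of $n$ \emph{terminals}. We want to record the distances between terminals, up to a factor $1+\varepsilon$, in a graph with few edges.

\begin{definition}\label{def:spanner}
A \emph{Steiner $(1+\varepsilon)$-spanner} for $P$ is an edge-weighted graph $H$ such that $P\subseteq V(H)\subseteq V$, every edge $uv$ of $H$ has weight $\delta_G(u,v)$, and $\delta_H(x,y)\le(1+\varepsilon)\,\delta_G(x,y)$ for all $x,y\in P$. The vertices in $V(H)\setminus P$ are the \emph{Steiner points}.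
\end{definition}

The edges of $H$ need not be edges of $G$, and $H$ need not be planar; but the Steiner points must be vertices of $G$. Joining all pairs of terminals always works and costs $\binom n2$ edges. Steiner points can save almost all of this. If $G$ is a star with unit weights and the terminals are its $n$ leaves, a detour through a third terminal has length $4$ instead of $2$, so for $\varepsilon<1$ all $\binom n2$ edges are needed without Steiner points, while the center as a Steiner point gives $n$ edges. If $G$ is any tree, take the union of the paths between terminals and suppress the non-terminals of degree $2$: this leaves a tree with fewer than $2n$ edges that preserves all distances exactly. So for trees $\varepsilon$ plays no role, and the question is how much one pays in $\varepsilon$ when shortest paths cross, as they do in planar graphs.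

Bhore, Keszegh, Kupavskii, Le, Louvet, P\'alv\"olgyi and T\'oth~\cite{BKKLLPT} show that for $\varepsilon\in(0,1/2]$ there is always a Steiner $(1+\varepsilon)$-spanner with at most $C\,(n/\varepsilon)\cdot\log(\varepsilon^{-1}\alpha(n))\cdot\log\varepsilon^{-1}$ edges, where $C$ is an absolute constant and $\alpha$ is the inverse Ackermann function. They write: ``We believe that the linear dependency on $1/\varepsilon$ is optimal.'' In precise form this is the following statement.

\begin{quote}
\textbf{(L)} There is an absolute constant $c>0$ such that for every $\varepsilon\in(0,1/2]$ there is a threshold $n_0(\varepsilon)$ with this property: for all $n\ge n_0(\varepsilon)$ there are a connected, positively weighted planar graph $G$ and a set $P$ of $n$ terminals in $G$ such that every Steiner $(1+\varepsilon)$-spanner for $P$ has at least $c\,n/\varepsilon$ edges.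
\end{quote}

A threshold is needed because $\binom n2<cn/\varepsilon$ when $n-1<2c/\varepsilon$.

\subsection{Results}

Statement (L) is false. Throughout, $\log$ is the logarithm to base $2$.

\begin{theorem}\label{thm:45}
There is an absolute constant $C$ such that for all $\varepsilon\in(0,1/2]$, every connected, positively weighted planar graph $G$ and every set $P$ of $n$ terminals in $G$, the set $P$ has a Steiner $(1+\varepsilon)$-spanner with at most $C\,n\,\varepsilon^{-4/5}(\log\frac2\varepsilon)^{C}$ edges.
\end{theorem}

If (L) held with some $c>0$, then for every $\varepsilon$ and $n\ge n_0(\varepsilon)$ we would have $cn/\varepsilon\le Cn\varepsilon^{-4/5}(\log\frac2\varepsilon)^C$, that is, $c\le C\varepsilon^{1/5}(\log\frac2\varepsilon)^C$ for all $\varepsilon\in(0,1/2]$. The right side tends to $0$ with $\varepsilon$. This argument needs an upper bound that is exactly linear in $n$, since we have no control over $n_0(\varepsilon)$.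

The proof of Theorem~\ref{thm:45} uses only textbook facts. With one further theorem from the literature, stated as Theorem~\ref{thm:ws}, and a more economical construction, the exponent improves.

\begin{theorem}\label{thm:57}
Theorem~\ref{thm:45} holds with the exponent $5/7$ in place of $4/5$.
\end{theorem}

\begin{theorem}\label{thm:lower}
There is an absolute constant $c>0$ such that for every $\varepsilon\in(0,1/2]$ there is a threshold $n_0(\varepsilon)$ with this property: for all $n\ge n_0(\varepsilon)$ there are a connected, positively weighted planar graph $G$ and a set $P$ of $n$ terminals in $G$ such that every Steiner $(1+\varepsilon)$-spanner for $P$ has at least $c\,n\,\varepsilon^{-1/2}$ edges.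
\end{theorem}

So the worst-case dependence on $\varepsilon$ lies between $\varepsilon^{-1/2}$ and $\varepsilon^{-5/7}$, up to logarithms. We do not determine the exact exponent.

\subsection{Why $n/\varepsilon$ looks right, and where the saving comes from}\label{sec:idea}

Planar graphs are separated by shortest paths, so the basic task is the following. Given a shortest path $Q$ of length about $\Delta$ and a set $X$ of $M$ terminals, serve, with additive error about $\eta\Delta$, all pairs $x,y\in X$ that have a shortest path meeting $Q$; here $\eta$ is $\varepsilon$ up to logarithms. The natural solution places about $1/\eta$ \emph{portals} on $Q$ at spacing $\eta\Delta$ and joins every terminal to every portal. If a shortest $x$--$y$ path meets $Q$ at $q$ and $p$ is a portal within $\eta\Delta$ of $q$, then $\delta_G(x,p)+\delta_G(p,y)\le\delta_G(x,y)+2\eta\Delta$. The cost is $1/\eta$ edges per terminal, and it looks unavoidable, because a terminal may have partners whose shortest paths cross $Q$ near many different portals.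

But a terminal has to \emph{reach} each portal almost optimally; it need not be \emph{adjacent} to it. Cut the sphere open along $Q$, so that the portals lie on the boundary of a disk, and call the vector $f_x$ of distances from $x$ to the portals the \emph{profile} of $x$. Section~\ref{sec:disk} proves three facts.
\begin{itemize}
\item \emph{Unimodality.} Along the boundary, $f_t-f_s$ goes up once and down once.
\item \emph{Hubs.} If $f_t-f_s$ varies by at most $\sigma$ on an interval $I$ of portals inside one of its monotone stretches, then $t$ reaches all of $I$ with error $2\sigma$ through one of two vertices that depend on $s$, $I$ and $\sigma$ but not on $t$.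
\item \emph{Packing.} If the boundary has length $\Lambda$, at most about $(\Lambda/\rho)^3$ vertices have profiles whose pairwise differences vary by more than $\rho$.
\end{itemize}
Fix $\tau$ between $1$ and $1/\eta$, and ignore logarithms. Choose about $(\tau\eta)^{-3}$ representatives such that the profile of each terminal differs from that of a representative by a function of variation at most $\tau\eta\Delta$. By unimodality this function varies by at most $\eta\Delta$ on each of about $\tau$ intervals, so the terminal needs only about $\tau$ edges, to hubs of its representative. Joining the hubs of one representative to their portals costs about $1/\eta$ edges. The total is $M\tau+\tau^{-3}\eta^{-4}$. If $M\le\tau$ we join all pairs instead, at cost $M\tau$. If $M\ge\tau$, the second term is at most the first as soon as $\tau^{-3}\eta^{-4}\le\tau^2$, that is, $\tau\ge\eta^{-4/5}$. This is carried out in Section~\ref{sec:path}.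

Sections~\ref{sec:scale} and~\ref{sec:all} pass from one path to the whole graph at the cost of powers of $\log\frac1\varepsilon$ only, first for pairs at one distance scale and then for all scales; this proves Theorem~\ref{thm:45}. Section~\ref{sec:57} proves Theorem~\ref{thm:57}, and Section~\ref{sec:lower}, which can be read independently, proves Theorem~\ref{thm:lower}.

\subsection{Conventions}\label{sec:conv}

We write $\delta=\delta_G$. A \emph{graph over $G$} is a graph whose vertices are vertices of $G$ and in which each edge $uv$ has weight $\delta(u,v)$; when a construction asks for an edge from a vertex to itself, no edge is added. A union of graphs over $G$ is a graph over $G$, and its distances are at most those of each part.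

For the upper bounds we may assume that $G$ is finite. Indeed, if $G$ is infinite and $\delta_G$ is a metric, choose for each pair of terminals a path of length at most $(1+\varepsilon/4)\delta_G$, let $G'$ be the finite union of these paths, take a Steiner $(1+\varepsilon/4)$-spanner in $G'$, and lower its weights to $\delta_G$; then use $(1+\varepsilon/4)^2\le1+\varepsilon$. We may also assume that $G$ is simple (drop loops and keep the lightest of parallel edges), and that $|V|\ge3$ and $n\ge2$ (otherwise join all pairs of terminals). We fix an embedding of $G$ in the sphere.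

The accuracy parameter $\eta$ always satisfies $0<\eta\le1/4$, and $\lambda=\lambda(\eta)=\log(1/\eta)\ge2$. The letter $C$ denotes a constant that may change from line to line. It is absolute, except that in Sections~\ref{sec:scale} and~\ref{sec:all} it may depend on the fixed numbers $\gamma,a,b$ introduced in Definition~\ref{def:S}; a subscript, as in $C_A$, indicates further dependence. Finally $[q]=\{1,\dots,q\}$.

\section{Distances to the boundary of a disk}\label{sec:disk}

\subsection{The disk setting}

In this section $K$ is a finite connected plane graph drawn in a closed disk whose boundary circle is a cycle $\partial$ of $K$; parallel edges are allowed. The edge weights are positive and linearly independent over $\mathbb Q$. Let $d$ be the shortest-path metric of $K$ and $\Lambda$ the length of $\partial$. The \emph{portals} $p_1,\dots,p_N$, with $N\ge2$, are distinct vertices of $\partial$ in cyclic order, and $p_{N+1}=p_1$. We call this the \emph{disk setting}.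

Two different paths with the same ends have different edge sets, hence different lengths by linear independence. So shortest paths are unique, and we write $P_s(v)$ for the shortest path from $s$ to $v$. Since the weights are positive, a walk from $s$ to $v$ of length $d(s,v)$ is a path; therefore $u$ lies on $P_s(v)$ if and only if $d(s,u)+d(u,v)=d(s,v)$, and then $P_s(u)\subseteq P_s(v)$.

The \emph{profile} of a vertex $s$ is the function $f_s(p)=d(s,p)$ on portals. For a function $g$ on portals and a set $I$ of portals, $\operatorname{osc}_Ig=\max_Ig-\min_Ig$, and $\operatorname{osc}g$ is the oscillation over all portals. Note that $\operatorname{osc}_I(-g)=\operatorname{osc}_Ig$ and $\operatorname{osc}_I(g+g')\le\operatorname{osc}_Ig+\operatorname{osc}_Ig'$. The $r$-th \emph{step} is the pair $(p_r,p_{r+1})$, and $\Delta_rg=g(p_{r+1})-g(p_r)$. If $\ell_r>0$ is the length of the arc of $\partial$ from $p_r$ to $p_{r+1}$, then $\sum_r\ell_r=\Lambda$ and $|\Delta_rf_s|\le\ell_r$. The \emph{excess} of the route from $s$ to $p$ through $v$ is $d(s,v)+d(v,p)-d(s,p)\ge0$.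

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\draw (0,0) circle (2);
\coordinate (m) at (135:2); \coordinate (M) at (45:2);
\coordinate (a) at (240:2); \coordinate (b) at (300:2);
\coordinate (t) at (-1,0.4); \coordinate (s) at (1,0.4); \coordinate (v) at (0,-0.3);
\draw (t)--node[right]{$1$}(m); \draw (s)--node[left]{$1$}(M);
\draw (t)--node[left]{\small $5-\alpha$}(a); \draw (s)--node[right]{\small $5-\beta$}(b);
\draw[very thick] (s)--node[above]{$2$}(v)--node[right]{$3$}(a);
\draw[very thick,dashed] (t)--node[above]{$2$}(v)--node[left]{$3$}(b);
\foreach \q in {m,M,a,b,t,s,v} \fill (\q) circle (1.8pt);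
\node[above left] at (m) {$p^-$}; \node[above right] at (M) {$p^+$};
\node[below left] at (a) {$a$}; \node[below right] at (b) {$b$};
\node[left] at (t) {$t$}; \node[right] at (s) {$s$}; \node[above=2pt] at (v) {$v$};
\end{tikzpicture}
\caption{A weighted graph in a disk with four portals $p^-,a,b,p^+$; the four boundary arcs have weight $10$ and $0<\alpha,\beta<1$. The shortest path from $s$ to $a$ (thick) and the shortest path from $t$ to $b$ (dashed) cross at $v$, and both $s$ and $t$ reach $a$ and $b$ through $v$ with excess at most $\alpha+\beta$.}\label{fig:hub}
\end{figure}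

\begin{example}\label{ex:hub}
In the graph of Figure~\ref{fig:hub} the shortest paths from $s$ and $t$ to the portals are unique, which is all that this computation needs. The profiles are
\[
\begin{array}{c|cccc}
 & p^- & a & b & p^+\\ \hline
f_t & 1 & 5-\alpha & 5 & 5\\
f_s & 5 & 5 & 5-\beta & 1\\
g=f_t-f_s & -4 & -\alpha & \beta & 4
\end{array}
\]
The function $g$ increases from $p^-$ to $p^+$, and $\operatorname{osc}_{\{a,b\}}g=\alpha+\beta$. The paths $P_s(a)$ and $P_t(b)$ cross at $v$. Through $v$, the vertex $s$ reaches $a$ with excess $0$ and $b$ with excess $\beta$, while $t$ reaches $a$ with excess $\alpha$ and $b$ with excess $0$. The two nonzero excesses add up to $g(b)-g(a)$. This is no accident: for any $v\in P_s(a)\cap P_t(b)$, the routes $s\,v\,b$ and $t\,v\,a$ have total length $f_s(a)+f_t(b)$, so their total excess is $f_s(a)+f_t(b)-f_s(b)-f_t(a)=g(b)-g(a)$. Thus a crossing together with a small oscillation gives a common intermediate vertex. The work lies in showing that the crossing is forced, and that it also serves the portals between $a$ and $b$.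
\end{example}

\subsection{Unimodality}

Everything in this section rests on playing a metric fact, which forbids crossings, against a topological fact, which forces them.

\begin{lemma}[exchange]\label{lem:exch}
Let $g=f_t-f_s$ and let $p,q$ be portals with $g(p)>g(q)$. Then $P_s(p)$ and $P_t(q)$ have no common vertex.
\end{lemma}

\begin{proof}
If $v$ is a common vertex, then $f_s(q)+f_t(p)\le d(s,v)+d(v,q)+d(t,v)+d(v,p)=f_s(p)+f_t(q)$, which says $g(p)\le g(q)$.
\end{proof}

\begin{lemma}[crossing]\label{lem:cross}
Let $q_1,q_2,q_3,q_4$ be distinct vertices of $\partial$ in cyclic order. Every connected subgraph of $K$ containing $q_1,q_3$ shares a vertex with every connected subgraph containing $q_2,q_4$.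
\end{lemma}

\begin{proof}
Otherwise there are vertex-disjoint paths $R$ from $q_1$ to $q_3$ and $R'$ from $q_2$ to $q_4$; as $K$ is plane, they are disjoint as point sets. Draw a larger concentric circle with points $q_1',\dots,q_4'$ joined radially to $q_1,\dots,q_4$, and join the $q_i'$ to a point $o$ outside the larger circle by arcs that are disjoint except at $o$. The larger circle joins $q_1'q_2'$, $q_2'q_3'$, $q_3'q_4'$, $q_4'q_1'$, and $R,R'$ with the radial segments join $q_1'q_3'$ and $q_2'q_4'$. This is a plane drawing of a subdivision of $K_5$, which does not exist.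
\end{proof}

\begin{lemma}[no alternation]\label{lem:alt}
Let $g=f_t-f_s$. There are no distinct portals $q_1,q_2,q_3,q_4$ in cyclic order with $\min(g(q_2),g(q_4))>\max(g(q_1),g(q_3))$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:exch}, $P_s(q_2)\cup P_s(q_4)$ would be disjoint from $P_t(q_1)\cup P_t(q_3)$. Both graphs are connected, against Lemma~\ref{lem:cross}.
\end{proof}

Let $g=f_t-f_s$ have minimum $g_{\min}$ and maximum $g_{\max}$ over the portals, attained on the sets $\Gamma_{\min}$ and $\Gamma_{\max}$. We partition the portals into \emph{classes of $g$}. If $g$ is constant, there is one class, the set of all portals. Otherwise $\Gamma_{\min}$ is a cyclic interval, because two of its elements separated on both sides by larger values would violate Lemma~\ref{lem:alt}, and $\Gamma_{\max}$ is a cyclic interval, because two of its elements separated on both sides by smaller values would too. Let $\Gamma_\uparrow$ be the set of portals met after $\Gamma_{\min}$ and before $\Gamma_{\max}$ in the positive direction, and $\Gamma_\downarrow$ the set met after $\Gamma_{\max}$ and before $\Gamma_{\min}$. The classes are the nonempty sets among $\Gamma_{\min},\Gamma_\uparrow,\Gamma_{\max},\Gamma_\downarrow$.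 In every case there are at most four classes, and each is a cyclic interval.

\begin{lemma}[unimodality]\label{lem:uni}
Let $g=f_t-f_s$.
\begin{enumerate}
\item[(a)] $g$ is nondecreasing on $\Gamma_\uparrow$ and nonincreasing on $\Gamma_\downarrow$ in the positive direction.
\item[(b)] There are no four distinct steps in cyclic order on which $\Delta_rg$ has the signs $+,-,+,-$.
\item[(c)] $\sum_r|\Delta_rg|=2\operatorname{osc}g$, and $\operatorname{osc}g\le\Lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}
We may assume that $g$ is not constant. Pick $p^-\in\Gamma_{\min}$ and $p^+\in\Gamma_{\max}$. On $\Gamma_\uparrow\cup\Gamma_\downarrow$ the values of $g$ lie strictly between $g_{\min}$ and $g_{\max}$. If $q$ precedes $q'$ in $\Gamma_\uparrow$ and $g(q)>g(q')$, then $p^-,q,q',p^+$ violate Lemma~\ref{lem:alt}. If $q$ precedes $q'$ in $\Gamma_\downarrow$ and $g(q)<g(q')$, then $q,q',p^-,p^+$ violate it. This proves (a). Hence the steps from the last element of $\Gamma_{\min}$ to the first element of $\Gamma_{\max}$ have $\Delta_rg\ge0$ and sum $\operatorname{osc}g$, the steps from the last element of $\Gamma_{\max}$ to the first of $\Gamma_{\min}$ have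 $\Delta_rg\le0$ and sum $-\operatorname{osc}g$, and all other steps are $0$. The positive and the negative steps lie in two disjoint arcs, which gives (b), and the sums give the identity in (c). Finally $|\Delta_rg|\le2\ell_r$, so $2\operatorname{osc}g\le2\Lambda$.
\end{proof}

\subsection{Hubs}

A small oscillation alone does not produce a common intermediate vertex.

\begin{example}\label{ex:nohub}
Let $\partial$ consist of two parallel edges between the portals $a$ and $b$, of weights $20$ and $21$, and let $s,t$ be inner vertices with edges $sa,sb,ta,tb$ of weights $5,6,7,8+\alpha$, where $0\le\alpha<1$. All shortest paths are unique, $d(a,b)=11$, $d(s,t)=12$, and $g=f_t-f_s$ has $g(a)=2$, $g(b)=2+\alpha$. No vertex serves both $s$ and $t$ with excess below $10$: the routes $s\,a\,b$, $s\,b\,a$, $t\,s\,a$, $s\,t\,a$ through $a,b,s,t$ have excess $10,12,10,14$. For $\alpha>0$ the portals $a$ and $b$ lie in different classes, so the hypothesis ``in one class'' cannot be dropped from Lemma~\ref{lem:hub}. For $\alpha=0$ they lie in one class, but the weights satisfy $5+8=6+7$; so in Lemma~\ref{lem:ties} linear independence cannot be replaced by uniqueness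 of shortest paths.
\end{example}

We treat first the case of constant $g$, where Lemma~\ref{lem:exch} gives no information and linear independence takes over.

\begin{lemma}[ties]\label{lem:ties}
If $g=f_t-f_s$ is constant on a nonempty set $S$ of portals, then some vertex $x$ lies on $P_s(p)\cap P_t(p)$ for all $p\in S$.
\end{lemma}

\begin{proof}
For $p\in S$ let $x_p$ be the first vertex of $P_s(p)$, seen from $s$, that lies on $P_t(p)$; it exists because $p$ lies on both paths. From $x_p$ on the two paths coincide, by uniqueness. We show that $x_a=x_b$ for all $a\ne b$ in $S$.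

First we find a vertex $v$ on all four paths $P_s(a),P_s(b),P_t(a),P_t(b)$. From $g(a)=g(b)$ we get $f_s(b)+f_t(a)=f_s(a)+f_t(b)$, so by linear independence the edge multisets $P_s(b)+P_t(a)$ and $P_s(a)+P_t(b)$ coincide. Let $v$ be the last vertex of $P_t(a)$, seen from $t$, such that the part from $t$ to $v$ uses only edges of $P_t(b)$. Then $v\in P_t(b)$. If $v=a$, then $v\in P_s(a)$. Otherwise the next edge of $P_t(a)$ is not in $P_t(b)$, so it is in $P_s(a)$, and again $v\in P_s(a)$. Now
\[
[d(s,v)+d(v,b)]+[d(t,v)+d(v,a)]=f_s(a)+f_t(b)=f_s(b)+f_t(a).
\]
The brackets are at least $f_s(b)$ and $f_t(a)$, so both are equalities; in particular $v\in P_s(b)$.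

Since $v\in P_s(a)\cap P_t(a)$, it lies at or after $x_a$ on $P_s(a)$, hence on the common part of $P_s(a)$ and $P_t(a)$. Therefore $x_a\in P_s(v)\subseteq P_s(b)$ and $x_a\in P_t(v)\subseteq P_t(b)$, and the choice of $x_b$ gives $d(s,x_b)\le d(s,x_a)$. Exchanging $a$ and $b$ gives equality, and two vertices of $P_s(b)$ at the same distance from $s$ are equal.
\end{proof}

\begin{lemma}[hubs]\label{lem:hub}
Let $g=f_t-f_s$, and let $I$ be a set of cyclically consecutive portals, with first element $a$ and last element $b$, that is contained in one class of $g$ and has $\operatorname{osc}_Ig\le\sigma$. Then there is a vertex $v$ on $P_s(a)$ or on $P_s(b)$ such that for all $p\in I$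
\[
d(s,v)+d(v,p)\le f_s(p)+\sigma\qquad\text{and}\qquad d(t,v)+d(v,p)\le f_t(p)+\sigma .
\]
\end{lemma}

\begin{proof}
If $g$ is constant on $I$, the vertex of Lemma~\ref{lem:ties} has excess $0$. Otherwise $I$ lies in $\Gamma_\uparrow$ or $\Gamma_\downarrow$. Reversing the orientation exchanges these two classes and exchanges $a$ with $b$, so we may assume $I\subseteq\Gamma_\uparrow$, and then $g(a)<g(b)$. Pick $p^-\in\Gamma_{\min}$ and $p^+\in\Gamma_{\max}$. The cyclic order is $p^-,a,b,p^+$, and $g(p^-)<g(a)<g(b)<g(p^+)$, as in Figure~\ref{fig:hub}.

\emph{The crossing.} By Lemma~\ref{lem:cross}, $P_s(a)\cup P_s(p^+)$ meets $P_t(b)\cup P_t(p^-)$. By Lemma~\ref{lem:exch}, $P_s(p^+)$ is disjoint from $P_t(b)$ and from $P_t(p^-)$, and $P_s(a)$ is disjoint from $P_t(p^-)$. So there is a vertex $v\in P_s(a)\cap P_t(b)$. This is where the class hypothesis is used: it supplies $p^-$ and $p^+$ outside $I$.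

\emph{The excesses.} Let $\xi_s(p)=d(s,v)+d(v,p)-f_s(p)$ and $\xi_t(p)=d(t,v)+d(v,p)-f_t(p)$. Both are nonnegative, $\xi_s(a)=\xi_t(b)=0$, and $\xi_s-\xi_t=g+c$ with the constant $c=d(s,v)-d(t,v)$. Evaluating at $b$ and $a$ gives $\xi_s(b)=g(b)+c$ and $-\xi_t(a)=g(a)+c$, so $\xi_s(b)\le\xi_s(b)+\xi_t(a)=g(b)-g(a)\le\sigma$.

\emph{The portals between $a$ and $b$.} We claim that $\xi_s\le\xi_s(b)$ on $I$. Suppose that $\xi_s(p)>\xi_s(b)$ for some $p\in I$. Then $p\ne b$, and $p\ne a$ because $\xi_s(a)=0\le\xi_s(b)$. Also $\xi_s(p^+)\ge g(p^+)+c>g(b)+c=\xi_s(b)$. So $a,p,b,p^+$ are in cyclic order and $\min(\xi_s(p),\xi_s(p^+))>\max(\xi_s(a),\xi_s(b))$. Since $\xi_s$ differs from $f_v-f_s$ by a constant, this violates Lemma~\ref{lem:alt}.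

Hence for $p\in I$ we have $\xi_s(p)\le\sigma$ and $\xi_t(p)=\xi_s(p)-g(p)-c\le\xi_s(b)-g(p)-c=g(b)-g(p)\le\sigma$.
\end{proof}

The vertex $v$ depends on both $s$ and $t$. If every terminal $t$ had its own hubs, each hub would have to be joined to its portals separately, and nothing would be saved. We therefore slide $v$ along the path from $s$ as far as the condition for $s$ allows.

\begin{definition}\label{def:canon}
Let $s$ be a vertex, $I$ a set of consecutive portals, $e$ one of the two ends of $I$, and $\sigma\ge0$. The \emph{canonical hub} $z(s,I,e,\sigma)$ is the last vertex $z$ of $P_s(e)$, seen from $s$, such that $d(s,z)+d(z,p)\le f_s(p)+\sigma$ for all $p\in I$. It exists because $z=s$ satisfies the condition.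
\end{definition}

\begin{corollary}\label{cor:canon}
Under the hypotheses of Lemma~\ref{lem:hub} there is an end $e\in\{a,b\}$ such that $z=z(s,I,e,\sigma)$ satisfies $d(t,z)+d(z,p)\le f_t(p)+2\sigma$ for all $p\in I$.
\end{corollary}

\begin{proof}
Let $v\in P_s(e)$ be the vertex of Lemma~\ref{lem:hub}. It satisfies the condition of Definition~\ref{def:canon}, so it lies at or before $z$, and $d(v,z)=d(s,z)-d(s,v)$. For $p\in I$,
\begin{align*}
d(t,z)+d(z,p)&\le d(t,v)-d(s,v)+d(s,z)+d(z,p)\le d(t,v)-d(s,v)+f_s(p)+\sigma\\
&\le d(t,v)+d(v,p)+\sigma\le f_t(p)+2\sigma.\qedhere
\end{align*}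
\end{proof}

\subsection{Packing}

By Lemma~\ref{lem:uni}(c), $\operatorname{osc}(f_t-f_s)$ is half the $\ell^1$-distance between the vectors $(\Delta_rf_s)_r$ and $(\Delta_rf_t)_r$, which lie in the box $\prod_r[-\ell_r,\ell_r]$. To bound the number of well separated profiles independently of $N$, we test each vector against a few random thresholds; this turns profiles into subsets of a small set, and unimodality restricts the family of subsets. A family $\mathcal F$ of subsets of $[q]$ \emph{shatters} $W\subseteq[q]$ if every subset of $W$ has the form $\Phi\cap W$ with $\Phi\in\mathcal F$. The Sauer--Shelah lemma says that if $\mathcal F$ shatters no set of size $k+1$, then $|\mathcal F|\le\sum_{i\le k}\binom qi$.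

\begin{lemma}[packing]\label{lem:pack}
Let $Y$ be a set of $m\ge2$ vertices with $\operatorname{osc}(f_t-f_s)>\rho>0$ for all distinct $s,t\in Y$. Then $m\le128\,(\Lambda/\rho)^3(\ln m)^3$.
\end{lemma}

\begin{proof}
A \emph{range} is a pair $(r,c)$ with $r\in[N]$ and $c\in\mathbb R$; it \emph{contains} the vertex $s$ if $\Delta_rf_s>c$, and it \emph{separates} two vertices if it contains exactly one of them. A \emph{random range} is obtained by choosing $r$ with probability $\ell_r/\Lambda$ and then $c$ uniformly in $[-\ell_r,\ell_r]$. Given $r$, it separates $s$ and $t$ when $c$ falls between $\Delta_rf_s$ and $\Delta_rf_t$, both of which lie in $[-\ell_r,\ell_r]$. By Lemma~\ref{lem:uni}(c) the probability of separation is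
\begin{equation}\label{eq:sep}
\sum_r\frac{\ell_r}\Lambda\cdot\frac{|\Delta_r(f_t-f_s)|}{2\ell_r}=\frac{\operatorname{osc}(f_t-f_s)}\Lambda>\frac\rho\Lambda .
\end{equation}
Take $q=\lceil(2\Lambda/\rho)\ln m\rceil$ independent random ranges $(r_\alpha,c_\alpha)$, $\alpha\in[q]$. The expected number of pairs in $Y$ separated by none of them is at most $\frac{m^2}2e^{-q\rho/\Lambda}\le\frac12$. So we can fix $q$ ranges that separate all pairs. Let the \emph{trace} $\Phi(s)\subseteq[q]$ be the set of indices of the ranges containing $s$; the traces of the elements of $Y$ are distinct.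

The traces shatter no set $W$ of four indices. If $\alpha,\beta\in W$ have $r_\alpha=r_\beta$ and $c_\alpha\le c_\beta$, then no trace contains $\beta$ but not $\alpha$. Otherwise the four steps are distinct; list $W$ as $\alpha_1,\dots,\alpha_4$ in the cyclic order of the steps. If $\Phi(t)\cap W=\{\alpha_1,\alpha_3\}$ and $\Phi(s)\cap W=\{\alpha_2,\alpha_4\}$, then $\Delta_r(f_t-f_s)$ has the signs $+,-,+,-$ on these steps, against Lemma~\ref{lem:uni}(b).

Hence $m\le\sum_{i\le3}\binom qi\le2q^3$; the last inequality is an equality for $q=1$, and for $q\ge2$ the sum is at most $1+q+q^2/2+q^3/6\le q^3$. Since $\rho<\Lambda$ by Lemma~\ref{lem:uni}(c) and $m\ge2$, we have $(2\Lambda/\rho)\ln m>1$, so $q\le(4\Lambda/\rho)\ln m$, and $2\cdot4^3=128$.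
\end{proof}

\section{One separating path}\label{sec:path}

We isolate what the rest of the proof needs to know about a single path, so that Sections~\ref{sec:scale} and~\ref{sec:all} serve both Theorem~\ref{thm:45} and Theorem~\ref{thm:57}.

\begin{definition}\label{def:S}
Let $0<\gamma<1$ and $a,b\ge0$. \emph{Property $\mathrm S(\gamma;a,b)$} is the following statement. For every $A>0$ there is a constant $C_A$ such that, for every $G$ as in Section~\ref{sec:conv}, every $\eta\in(0,\frac14]$ and $\Delta>0$, every shortest path $Q$ of $G$ with at least one edge and length at most $8\Delta$, and every $X\subseteq V$ whose size $M$ satisfies $\eta^{-\gamma}\le M\le\eta^{-A}$, there is a graph $H_Q$ over $G$ with at most $C_A\lambda^aM\eta^{-\gamma}$ edges such that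
\[
\delta_{H_Q}(x,y)\le\delta(x,y)+C_A\lambda^b\eta\Delta
\]
for all $x,y\in X$ for which some shortest $x$--$y$ path of $G$ meets $Q$.
\end{definition}

The lower bound on $M$ lets the terminals pay for the shared structure. The upper bound makes $\ln M\le A\lambda$, which absorbs the logarithm in Lemma~\ref{lem:pack}.

\subsection{Cutting along the path}\label{sec:cut}

Let $\eta,\Delta,Q,X$ be as in Definition~\ref{def:S}. Divide $Q$ by arc length, starting from one end, into half-open \emph{cells} of length $\eta\Delta$, and let $\Pi(Q)$ consist of the first and the last vertex of every cell that contains a vertex. There are at most $8/\eta+1$ cells, so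
\begin{equation}\label{eq:Pi}
|\Pi(Q)|\le16/\eta+2\le17/\eta .
\end{equation}
Both ends of $Q$ are in $\Pi(Q)$, and every vertex of $Q$ is within $\eta\Delta$, along $Q$, of each element of $\Pi(Q)$ in its cell. Let $H_0$ be the graph over $G$ consisting of the path through $\Pi(Q)$ in order and, for each $x\in X\cap Q$, one edge from $x$ to an element of $\Pi(Q)$ in its cell. It has at most $17/\eta+M$ edges, and because $Q$ is a shortest path, $H_0$ has exact distances between elements of $\Pi(Q)$. Let $X'=X\setminus Q$.

Cut the sphere open along the arc $Q$. The result is a closed disk with a plane graph $K$ in it: each edge and each inner vertex of $Q$ splits into two copies, one for each side, and every other edge at an inner vertex of $Q$ is attached to the copy on its side. The boundary $\partial$ consists of two copies of $Q$ glued at the ends; it is a pair of parallel edges if $Q$ has one edge. The graph $K$ is connected, since $\partial$ is connected and from any vertex off $Q$ a path of $G$ up to its first vertex on $Q$ lifts to $K$. For a vertex $u$ of $K$ let $\bar u$ be its projection to $G$; vertices off $Q$ are identified with their unique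 lifts.

Increase the weights of $K$ by positive amounts of total at most $\eta\Delta$ so that they become linearly independent over $\mathbb Q$. This is possible because the dependent weight vectors lie in a countable union of hyperplanes. Let $d$ be the resulting metric. Paths of $K$ project to walks of $G$ that are not longer, so
\begin{equation}\label{eq:proj}
\delta(\bar u,\bar u')\le d(u,u')\quad\text{for all vertices }u,u'\text{ of }K,
\end{equation}
and $\Lambda\le16\Delta+\eta\Delta\le17\Delta$. The portals are all copies of elements of $\Pi(Q)$, so $2\le N\le34/\eta$. We are in the disk setting.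

\begin{lemma}\label{lem:red}
Let $H\supseteq H_0$ be a graph over $G$, let $E\ge0$, and suppose that
\begin{equation}\label{eq:portal}
\delta_H(x,\bar p)\le d(x,p)+E\qquad\text{for all }x\in X'\text{ and all portals }p.
\end{equation}
Then $\delta_H(x,y)\le\delta(x,y)+8\eta\Delta+2E$ for all $x,y\in X$ for which some shortest $x$--$y$ path of $G$ meets $Q$.
\end{lemma}

\begin{proof}
Let $R$ be such a path, with first vertex $q$ and last vertex $q'$ on $Q$. Suppose $x\notin Q$. The part of $R$ from $x$ to $q$ meets $Q$ only at $q$, so it lifts to a path from $x$ to a copy $q^*$ of $q$, and $d(x,q^*)\le\delta(x,q)+\eta\Delta$ after the perturbation. Walking from $q^*$ along the same copy of $Q$ to a portal $p$ with $\bar p$ in the cell of $q$ costs at most $2\eta\Delta$. So \eqref{eq:portal} gives $\delta_H(x,\bar p)\le\delta(x,q)+3\eta\Delta+E$. If $x\in Q$, then $q=x$ and the same bound holds for the element $\bar p$ of the cell to which $x$ is joined in $H_0$. The same argument for $y$ gives $\bar p'$ in the cell of $q'$ with $\delta_H(y,\bar p')\le\delta(y,q')+3\eta\Delta+E$. Finally $\delta_H(\bar p,\bar p')=\delta(\bar p,\bar p')\le\delta(q,q')+2\eta\Delta$,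 and $\delta(x,q)+\delta(q,q')+\delta(q',y)=\delta(x,y)$.
\end{proof}

If $X'=\emptyset$, then $H_0$ suffices; from now on $X'\neq\emptyset$.

\subsection{Dyadic intervals}\label{sec:dyadic}

The intervals on which a terminal's profile is close to that of its representative depend on the terminal. Canonical hubs can be shared only if the intervals come from a short fixed list. Let $\mathcal D$ be the family of intervals of the sequence $p_1,\dots,p_N$ defined recursively: the whole sequence is the root, of depth $0$, and each member with at least two elements has two children, obtained by halving it as evenly as possible. Put $h=\lceil\log N\rceil$; then $h\le\log(34/\eta)+1\le C\lambda$.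
\begin{enumerate}
\item[(D1)] All depths are at most $h$, members of depth $h$ are singletons, members of equal depth are disjoint, and $|\mathcal D|\le2N$. In particular $\sum_{I\in\mathcal D}|I|\le N(h+1)$.
\item[(D2)] Every interval $L$ of the sequence $p_1,\dots,p_N$ is a disjoint union of at most $2(h+1)$ members of $\mathcal D$.
\end{enumerate}
Property (D1) holds because members of depth $i$ have at most $\lceil N/2^i\rceil$ elements and a binary tree with $N$ leaves has $2N-1$ nodes. For (D2) take the maximal members contained in $L$. The parent of such a member meets $L$ but is not contained in it, so it contains the left end of $L$ with its predecessor or the right end with its successor. There are at most two such parents of each depth, and each has at most one child inside $L$.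

\subsection{The exponent $4/5$}

\begin{proposition}\label{prop:45}
Property $\mathrm S(4/5;4,0)$ holds.
\end{proposition}

\begin{proof}
Let $\omega=\eta\Delta$ and $\tau=\eta^{-4/5}$. We add edges to $H_0$ so that \eqref{eq:portal} holds with $E=2\omega$; Lemma~\ref{lem:red} then gives the error $12\eta\Delta$.

\emph{Representatives.} Let $Y\subseteq X'$ be a maximal set with $\operatorname{osc}(f_t-f_s)>\tau\omega$ for all distinct $s,t\in Y$. Since $\Lambda/(\tau\omega)\le17\eta^{-1/5}$, Lemma~\ref{lem:pack} gives $|Y|\le1+128\cdot17^3\eta^{-3/5}(\ln M)^3\le C_A\eta^{-3/5}\lambda^3$.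

\emph{Edges from hubs to portals.} For $s\in Y$, $I\in\mathcal D$, each end $e$ of $I$ and $z=z(s,I,e,\omega)$, add the edges $\bar z\bar p$ for all $p\in I$. By (D1) these are at most $|Y|\cdot2N(h+1)\le C_A\eta^{-8/5}\lambda^4$ edges, which is at most $C_A\lambda^4M\eta^{-4/5}$ because $M\ge\eta^{-4/5}$. The same bound covers the $17/\eta+M$ edges of $H_0$.

\emph{Edges from terminals to hubs.} Let $x\in X'$. By maximality there is $s\in Y$ such that $g=f_x-f_s$ has $\operatorname{osc}g\le\tau\omega$ (take $s=x$ if $x\in Y$). Split the portals into the classes of $g$, and split $\Gamma_\uparrow$ and $\Gamma_\downarrow$ further according to the integer $l$ with $g\in[g_{\min}+l\omega,\,g_{\min}+(l+1)\omega)$. Here $0\le l\le\tau$, and by Lemma~\ref{lem:uni}(a) each value of $l$ gives one interval in each of the two classes. So there are at most $2(\tau+1)+2$ cyclic intervals. At most one of them contains the step $(p_N,p_1)$; cutting it there gives at most $2\tau+5$ intervals of the sequence, and by (D2) at most $(2\tau+5)\cdot2(h+1)$ members $I$ of $\mathcal D$ that cover all portals. For each such $I$ join $x$ to the projections of $z(s,I,e,\omega)$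 for both ends $e$. This adds at most $C\tau\lambda$ edges per terminal.

\emph{Distances.} Let $p$ be a portal and $I\ni p$ one of these members. It lies in one class of $g$ and has $\operatorname{osc}_Ig\le\omega$. Corollary~\ref{cor:canon} with $t=x$ and $\sigma=\omega$ gives a hub $z$ of $(s,I)$ with $d(x,z)+d(z,p)\le d(x,p)+2\omega$. The edges $x\bar z$ and $\bar z\bar p$ are present, so \eqref{eq:proj} gives \eqref{eq:portal}.
\end{proof}

\section{One scale}\label{sec:scale}

Assume Property $\mathrm S(\gamma;a,b)$. The goal of this section is Lemma~\ref{lem:allsets}, which serves pairs at distance about $\Delta$ with error about $\eta\Delta$. There are three difficulties. We need separators made of shortest paths; these paths can be much longer than $8\Delta$; and a recursive separation of $X$ has depth about $\log|X|$, a factor that we cannot afford when $|X|$ is large.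

\subsection{Fundamental cycles}

Fix a vertex $v_0$, a shortest-path tree $\mathcal T$ of $G$ rooted at $v_0$, and let $d_0(u)=\delta(v_0,u)$. A \emph{root path} is a path in $\mathcal T$ starting at $v_0$; it is a shortest path of $G$. Add edges to the drawing of $G$ until it is a maximal simple plane graph $G^+$ on $V$. As $|V|\ge3$, every face of $G^+$ is a triangle; this is the standard characterization of maximal plane graphs. The new edges carry no weight and are used only for topology.

The duals $e^*$ of the edges $e\in E(G^+)\setminus E(\mathcal T)$ form a spanning tree $\mathcal T^*$ of the dual graph of $G^+$: a cycle among them would have vertices of $G^+$ on both sides, which $\mathcal T$ could not connect without crossing it, and by Euler's formula their number is the number of faces minus one. The nodes of $\mathcal T^*$ are the faces, and they have degree at most $3$.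

For $e\in E(G^+)\setminus E(\mathcal T)$ let $C(e)$ be the cycle formed by $e$ and the path in $\mathcal T$ between its ends. It divides the sphere into two sides.
\begin{enumerate}
\item[(C1)] The vertices of $C(e)$ lie on the two root paths to the ends of $e$.
\item[(C2)] The two components of $\mathcal T^*-e^*$ are the sets of faces on the two sides of $C(e)$.
\item[(C3)] A vertex not on $C(e)$ has all its incident faces on its own side. A vertex on $C(e)$ has incident faces on both sides.
\item[(C4)] A path of $G$ between vertices strictly on different sides contains a vertex of $C(e)$.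
\end{enumerate}
For (C2), all edges of $C(e)$ other than $e$ are in $\mathcal T$, so $e^*$ is the only edge of $\mathcal T^*$ that crosses $C(e)$; each component of $\mathcal T^*-e^*$ therefore stays on one side, and the two faces at $e$ are on different sides. For the second part of (C3), an edge of $C(e)$ has one face on each side. Property (C4) holds because $G\subseteq G^+$ is plane.

Assign to each vertex $x$ an incident face $\psi(x)$. Each face receives at most three vertices.

\subsection{Bands}

A shortest path of length about $\Delta$ stays in a range of $d_0$ of width about $\Delta$, so only a short piece of each root path matters. Fix $\Delta>0$ and $\kappa\in\mathbb R$, and let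
\[
\mu(u)=\min\bigl(d_0(u)-\kappa,\ \kappa+8\Delta-d_0(u)\bigr),\qquad U=\{u:\mu(u)\ge0\},
\]
\[
\operatorname{slack}(x,y)=\mu(x)+\mu(y)-\delta(x,y).
\]
The \emph{band} $U$ consists of the vertices with $\kappa\le d_0\le\kappa+8\Delta$, and $|\mu(u)-\mu(u')|\le\delta(u,u')$. If $\operatorname{slack}(x,y)>0$, every shortest $x$--$y$ path lies in $U$: for a vertex $u$ on it, adding $\mu(u)\ge\mu(x)-\delta(x,u)$ and $\mu(u)\ge\mu(y)-\delta(u,y)$ gives $2\mu(u)\ge\operatorname{slack}(x,y)$. For a root path $Q$, the set $\hat Q=Q\cap U$ is a subpath, possibly empty, because $d_0$ increases along $Q$; it is a shortest path of $G$ of length at most $8\Delta$.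

\subsection{Small sets}

\begin{lemma}\label{lem:small}
For every $A>0$ there is $C_A$ such that for every $X\subseteq U$ with $|X|\le\eta^{-A}$ there is a graph $H$ over $G$ with at most $C_A|X|\eta^{-\gamma}\lambda^{a+1}$ edges and $\delta_H(x,y)\le\delta(x,y)+C_A\lambda^b\eta\Delta$ for all $x,y\in X$ with $\operatorname{slack}(x,y)>0$.
\end{lemma}

\begin{proof}
We describe a recursive procedure on a set $S$ of size $M$, started with $S=X$. If $M\le\max(12,\eta^{-\gamma})$, join all pairs of $S$, with at most $12M\eta^{-\gamma}$ edges, and stop.

Otherwise give each face $\phi$ the weight $|\psi^{-1}(\phi)\cap S|\le3$; the total weight is $M$. Orient each edge of $\mathcal T^*$ toward the side of weight greater than $M/2$, if there is one. A tree has fewer edges than nodes, so some node has no outgoing edge, and removing it leaves components of weight at most $M/2$. There are at most three components, so the heaviest has weight at least $(M-3)/3>0$. Let $e^*$ be the edge from the node to this component. The two components of $\mathcal T^*-e^*$ have weight at most $\max(M/2,(2M+3)/3)\le3M/4$, as $M\ge12$. By (C2) and (C3), at most $3M/4$ elements of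 $S$ lie strictly on each side of $C(e)$. For each of the two root paths $Q$ to the ends of $e$, add the graph $H_{\hat Q}$ of Property $\mathrm S(\gamma;a,b)$ for the set $S$, which applies since $\eta^{-\gamma}\le M\le\eta^{-A}$; if $\hat Q$ is a single vertex, join it to all of $S$ instead, and if it is empty, add nothing. Then recurse on the elements of $S$ strictly on each side.

Let $x,y\in X$ have positive slack, and consider the last set $S$ of the recursion that contains both. Either all pairs of $S$ were joined, or $x,y$ are not strictly on the same side of $C(e)$. In the second case a shortest $x$--$y$ path contains a vertex of $C(e)$, by (C4) or because $x$ or $y$ is on $C(e)$. This vertex is in $U$, hence on one of the paths $\hat Q$ by (C1), and the edges added for $\hat Q$ give the distance bound. The sets at one depth of the recursion are disjoint, each costs at most $C_AM\eta^{-\gamma}\lambda^a$ edges, and the depth is at most $1+\log_{4/3}\eta^{-A}\le C_A\lambda$.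
\end{proof}

\subsection{All sets}

For large $X$ we cut $\mathcal T^*$ at once into pieces that hold about $1/\eta$ elements each. A pair in different pieces is routed through two portals on the cycles that bound these pieces. The set of all such portals is smaller than $X$ by a constant factor, and we recurse on it. The number of rounds is unbounded, so the errors must form a convergent series: we halve $\eta$ in each round, which at most doubles the cost per point and is paid for by the shrinking of the set.

\begin{lemma}\label{lem:allsets}
There is a constant $C$ such that for every $\eta\in(0,\frac14]$ and every $X\subseteq U$ there is a graph $H$ over $G$ with at most $C|X|\eta^{-\gamma}\lambda^{a+1}$ edges and $\delta_H(x,y)\le\delta(x,y)+C\lambda^b\eta\Delta$ for all $x,y\in X$ with $\operatorname{slack}(x,y)\ge8\eta\Delta$.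
\end{lemma}

\begin{proof}
Let $\beta=\frac14(\frac32)^{-(a+1)}$, $c_0=1+34/\beta$, $A=2+\log_4(490c_0)$, and let $C_1$ be the constant of Lemma~\ref{lem:small} for this $A$; these numbers do not depend on $\eta$. Put
\[
\mathcal E(\eta)=\sum_{i\ge0}\bigl(4+2C_1(\lambda+i)^b\bigr)2^{-i}\eta\Delta .
\]
Then $\mathcal E(\eta)=4\eta\Delta+2C_1\lambda^b\eta\Delta+\mathcal E(\eta/2)$, as $\lambda(\eta/2)=\lambda+1$, and $\mathcal E(\eta)\le C\lambda^b\eta\Delta$, as $\lambda+i\le\lambda(1+i)$. We prove by induction on $|X|$, for all $\eta$ at once, that there is $H$ with at most $4C_1|X|\eta^{-\gamma}\lambda^{a+1}$ edges and error at most $\mathcal E(\eta)$.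

Let $r=\lceil c_0/\eta\rceil$, so $(c_0-1)/\eta\le r-1$ and $r\le2c_0/\eta$. Since $1/\eta\ge4$, we have $490c_0\eta^{-2}\le\eta^{-A}$. If $|X|\le r$, Lemma~\ref{lem:small} applies. Let $|X|>r$.

\emph{Cutting the dual tree.} Root $\mathcal T^*$ and process the faces from the leaves up. The value of a face $\phi$ is $|\psi^{-1}(\phi)\cap X|$ plus a contribution from each child: the value of the child if the edge to it is not cut, and $1$ if it is. If $\phi$ is not the root and its value is at least $r$, cut the edge above $\phi$. Let $F$ be the set of cut edges, and call the components of $\mathcal T^*-F$ \emph{pieces}. Unfolding the definition, the value of the top face of a piece $Z$ is the number of $x\in X$ with $\psi(x)\in Z$ plus the number of cut edges leading down from $Z$. Each child contributes at most $r$, so this value is at most $3+3r$. For the $|F|$ pieces below cut edges it is at least $r$; summing, $r|F|\le|X|+|F|$, so $|F|\le|X|/(r-1)$.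

\emph{The graph.} For $e^*\in F$ let $B_e$ be the union of the sets $\Pi(\hat Q)$ of Section~\ref{sec:cut} over the two root paths $Q$ to the ends of $e$, where $\Pi(\hat Q)=\hat Q$ if $\hat Q$ has at most one vertex. By \eqref{eq:Pi}, $|B_e|\le34/\eta$. Let $\mathcal B=\bigcup_eB_e\subseteq U$. Then $|\mathcal B|\le\sum_e|B_e|\le34|X|/(c_0-1)=\beta|X|$. For a piece $Z$ let $X_Z$ be the union of $\{x\in X:\psi(x)\in Z\}$ and the sets $B_e$ for $e^*\in F$ incident to $Z$. At most $3r+4$ cut edges are incident to $Z$, so $|X_Z|\le(3r+4)(1+34/\eta)\le7r\cdot35/\eta\le\eta^{-A}$. Each cut edge is incident to two pieces, so $\sum_Z|X_Z|\le(1+2\beta)|X|\le2|X|$. Let $H$ be the union of the graphs of Lemma~\ref{lem:small} for all $X_Z$, with parameter $\eta$, and of the graph given by induction for $\mathcal B$, with parameter $\eta/2$ and the same band.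

\emph{Size.} As $\lambda\ge2$, we have $\lambda+1\le\frac32\lambda$, so $(\eta/2)^{-\gamma}(\lambda+1)^{a+1}\le2(\frac32)^{a+1}\eta^{-\gamma}\lambda^{a+1}$. The number of edges is at most $\bigl(2C_1+4C_1\beta\cdot2(\frac32)^{a+1}\bigr)|X|\eta^{-\gamma}\lambda^{a+1}=4C_1|X|\eta^{-\gamma}\lambda^{a+1}$.

\emph{Distances.} Let $\operatorname{slack}(x,y)\ge8\eta\Delta$, $\psi(x)\in Z$, $\psi(y)\in Z'$. If $Z=Z'$, the graph for $X_Z$ serves the pair. Otherwise let $e^*$ and $e'^*$ be the first and the last cut edge on the path of $\mathcal T^*$ from $\psi(x)$ to $\psi(y)$; they are incident to $Z$ and $Z'$, and they may be equal. Let $R$ be a shortest $x$--$y$ path; it lies in $U$. The faces $\psi(x),\psi(y)$ are on different sides of $C(e)$ by (C2), so $R$ meets $C(e)$ by (C3) and (C4), and it meets $C(e')$ for the same reason.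

We need $q\in R\cap C(e)$ and $q'\in R\cap C(e')$ with $q'$ not before $q$. If $e=e'$, take any $q=q'$. If $e\ne e'$, let $q$ be the first vertex of $R$ on $C(e)$ and $q'$ the last one on $C(e')$. The vertices of $R$ before $q$ lie strictly on the side of $C(e)$ that contains $\psi(x)$, so all their incident faces are in the component $W$ of $\mathcal T^*-e^*$ containing $Z$. The edge $e'^*$ comes after $e^*$ on the path from $\psi(x)$, so it is not an edge of $W$, and $W$ lies in one component of $\mathcal T^*-e'^*$. By (C2) and (C3) these vertices are not on $C(e')$, so $q'$ is not among them.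

As $q,q'\in U$, (C1) gives $u\in B_e$ and $u'\in B_{e'}$ with $\delta(q,u),\delta(q',u')\le\eta\Delta$. The order of $q,q'$ on $R$ gives
\begin{equation}\label{eq:three}
\delta(x,u)+\delta(u,u')+\delta(u',y)\le\delta(x,y)+4\eta\Delta .
\end{equation}
It remains to see that the three pairs have enough slack. From $\mu(u)\ge\mu(y)-\delta(u,y)$ and $\delta(x,u)+\delta(u,y)\le\delta(x,y)+2\eta\Delta$ we get $\operatorname{slack}(x,u)\ge\operatorname{slack}(x,y)-2\eta\Delta>0$, and exchanging the roles of $x$ and $y$ gives $\operatorname{slack}(u',y)>0$. From $\mu(u)\ge\mu(x)-\delta(x,u)$, $\mu(u')\ge\mu(y)-\delta(u',y)$ and \eqref{eq:three} we get $\operatorname{slack}(u,u')\ge\operatorname{slack}(x,y)-4\eta\Delta\ge8(\eta/2)\Delta$. So the pairs $x,u\in X_Z$ and $u',y\in X_{Z'}$ have error at most $C_1\lambda^b\eta\Delta$ each, the pair $u,u'\in\mathcal B$ has error at most $\mathcal E(\eta/2)$, and with \eqref{eq:three} the total error is at most $\mathcal E(\eta)$.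
\end{proof}

\section{All scales}\label{sec:all}

Applying Lemma~\ref{lem:allsets} to all terminals at every scale $\Delta=2^j$ would cost a factor equal to the number of scales. Two reductions avoid this. At scale $\Delta$, terminals much closer than $\varepsilon\Delta$ can be replaced by one of them, and a remaining terminal matters only if another one is within $2\Delta$. On average a terminal survives both reductions at only $O(\log\frac1\varepsilon)$ scales.

\begin{proposition}\label{prop:all}
If Property $\mathrm S(\gamma;a,b)$ holds, there is a constant $C=C(\gamma,a,b)$ such that for all $\varepsilon\in(0,\frac12]$ every set $P$ of $n$ terminals in a connected, positively weighted planar graph has a Steiner $(1+\varepsilon)$-spanner with at most $Cn\varepsilon^{-\gamma}(\log\frac2\varepsilon)^C$ edges.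
\end{proposition}

\begin{proof}
Let $\theta=\varepsilon/32$, $L=\log\frac2\varepsilon\ge2$, and $\Delta_j=2^j$ for $j\in\mathbb Z$.

\emph{Nets.} Choose $j_0$ with $\theta\Delta_{j_0}$ smaller than all distances between terminals. Let $P_j=P$ for $j\le j_0$, and for $j\ge j_0$ let $P_{j+1}\subseteq P_j$ be a maximal subset with pairwise distances greater than $\theta\Delta_{j+1}$. For $x\in P_j\setminus P_{j+1}$ add one edge to a point of $P_{j+1}$ at distance at most $\theta\Delta_{j+1}$. These are at most $n$ edges, and along them each $u\in P$ reaches some $u_j\in P_j$ by a path of length at most $\sum_{i\le j}\theta\Delta_i=2\theta\Delta_j$.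

\emph{Active points.} Let $W_j$ be the set of $x\in P_j$ for which some $y\in P_j\setminus\{x\}$ has $\delta(x,y)\le2\Delta_j$, and let $k=\lceil\log(4/\theta)\rceil\le CL$. We claim that $\sum_j|W_j|\le2kn$. Points of $P_{j+k}$ have pairwise distances greater than $\theta\Delta_{j+k}\ge4\Delta_j$. For $x\in W_j\cap P_{j+k}$ choose $y(x)\in P_j\setminus\{x\}$ within $2\Delta_j$. Then $y(x)\notin P_{j+k}$, and $y(x)=y(x')$ implies $\delta(x,x')\le4\Delta_j$, hence $x=x'$. So $|W_j\cap P_{j+k}|\le|P_j\setminus P_{j+k}|$ and $|W_j|\le2|P_j\setminus P_{j+k}|$. The nets are nested, so a terminal lies in $P_j\setminus P_{j+k}$ for at most $k$ values of $j$.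

\emph{Bands.} For integers $j,l$ let $X_{j,l}=\{x\in W_j:2l\Delta_j\le d_0(x)<(2l+4)\Delta_j\}$. Each point of $W_j$ lies in two of these sets. If $x,y\in W_j$ have $\delta(x,y)\le2\Delta_j$ and $d_0(x)\le d_0(y)$, both lie in $X_{j,l}$ for $l=\lfloor d_0(x)/(2\Delta_j)\rfloor$, since $d_0(y)\le d_0(x)+2\Delta_j<(2l+4)\Delta_j$. Apply Lemma~\ref{lem:allsets} to each nonempty $X_{j,l}$ with $\Delta=\Delta_j$, $\kappa=(2l-2)\Delta_j$ and $\eta=c_1\varepsilon L^{-b}$, where $c_1\in(0,\frac12]$, so that $\eta\le\frac14$. On $X_{j,l}$ we have $\mu\ge2\Delta_j$, so pairs at distance at most $2\Delta_j$ have slack at least $2\Delta_j\ge8\eta\Delta_j$. Since $\lambda(\eta)=\log\frac1{c_1}+\log\frac1\varepsilon+b\log L\le(\log\frac1{c_1}+1+b)L$, the error is at most $Cc_1(\log\frac1{c_1}+1+b)^b\varepsilon\Delta_j$. The coefficient tends to $0$ with $c_1$, and we fix $c_1$, depending only on $\gamma,a,b$, so that the error is at most $\frac\varepsilon4\Delta_j$.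

Let $H$ be the union of all these graphs and the net edges, with $P$ added to the vertex set. It has at most $n+C\cdot4kn\,\eta^{-\gamma}\lambda(\eta)^{a+1}\le Cn\varepsilon^{-\gamma}L^{a+b+2}$ edges.

\emph{Stretch.} Let $u\ne v$ be terminals and choose $j$ with $\Delta_j/2<\delta(u,v)\le\Delta_j$. The distances $\delta(u_j,v_j)$ and $\delta(u,v)$ differ by at most $4\theta\Delta_j\le\Delta_j/16$, so $0<\delta(u_j,v_j)\le2\Delta_j$. Hence $u_j,v_j\in W_j$, they lie in a common set $X_{j,l}$, and
\[
\delta_H(u,v)\le4\theta\Delta_j+\delta(u_j,v_j)+\tfrac\varepsilon4\Delta_j\le\delta(u,v)+8\theta\Delta_j+\tfrac\varepsilon4\Delta_j=\delta(u,v)+\tfrac\varepsilon2\Delta_j\le(1+\varepsilon)\delta(u,v).\qedhere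
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:45}]
Combine Propositions~\ref{prop:45} and~\ref{prop:all}. The numbers $\gamma=4/5$, $a=4$, $b=0$ are fixed, so the constant is absolute.
\end{proof}

\section{The exponent $5/7$}\label{sec:57}

The proof of Proposition~\ref{prop:45} can be improved in two places: the packing exponent $3$ can be lowered to $5/2$, and a representative need not pay $1/\eta$ edges for joining its hubs to portals.

\subsection{Better packing}

Unimodality says more than that no four indices are shattered: it constrains every pair of traces. Let $\binom{[q]}k$ be the family of $k$-element subsets of $[q]$. Two sets $\Phi,\Psi\in\binom{[q]}k$ are \emph{weakly separated} if there are no cyclically ordered $\alpha,\beta,\alpha',\beta'\in[q]$ with $\alpha,\alpha'\in\Phi\setminus\Psi$ and $\beta,\beta'\in\Psi\setminus\Phi$.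

\begin{theorem}[Danilov--Karzanov--Koshevoy~\cite{DKK}; Oh--Postnikov--Speyer~\cite{OPS}]\label{thm:ws}
A pairwise weakly separated family in $\binom{[q]}k$ has at most $k(q-k)+1$ members.
\end{theorem}

Summing this bound over all $k$ would again give about $q^3$. The gain comes from the fact that random traces have only about $\sqrt q$ different sizes. We use Hoeffding's inequality: a sum $\Sigma$ of $q$ independent $\{0,1\}$-valued random variables satisfies $\Pr(|\Sigma-\mathbb E\Sigma|>u)\le2e^{-2u^2/q}$.

\begin{lemma}\label{lem:pack2}
Under the hypotheses of Lemma~\ref{lem:pack}, $m\le C(\Lambda/\rho)^{5/2}(\ln m)^3$.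
\end{lemma}

\begin{proof}
Take $q=\lceil(3\Lambda/\rho)\ln m\rceil$ independent random ranges as in the proof of Lemma~\ref{lem:pack}. By \eqref{eq:sep} the expected number of unseparated pairs is at most $\frac{m^2}2m^{-3}\le\frac14$, so all pairs are separated with probability at least $\frac34$. A random range contains a given vertex $s$ with probability
\[
\sum_r\frac{\ell_r}\Lambda\cdot\frac{\ell_r+\Delta_rf_s}{2\ell_r}=\frac12 ,
\]
because $\sum_r\Delta_rf_s=0$. With $u=\sqrt{q\ln(4m)}$, Hoeffding's inequality shows that $|\Phi(s)|$ deviates from $q/2$ by more than $u$ with probability at most $2(4m)^{-2}$, so some $s\in Y$ deviates with probability at most $\frac1{8m}\le\frac1{16}$. Fix ranges for which all pairs are separated and no trace deviates, and number them so that $r_1\le\dots\le r_q$.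

Let $s,t\in Y$ and $g=f_t-f_s$. Indices $\alpha\in\Phi(t)\setminus\Phi(s)$ have $\Delta_{r_\alpha}g>0$, and indices $\beta\in\Phi(s)\setminus\Phi(t)$ have $\Delta_{r_\beta}g<0$; so indices from different sets have different steps. Suppose that $\alpha,\beta,\alpha',\beta'$ are cyclically ordered and alternate between the two sets. One of $\beta,\beta'$ lies between $\alpha$ and $\alpha'$ in the linear order of $[q]$, and it would have the same step as $\alpha$ if $r_\alpha=r_{\alpha'}$; so $r_\alpha\ne r_{\alpha'}$, and in the same way $r_\beta\ne r_{\beta'}$. The four steps are then distinct and in cyclic order with signs $+,-,+,-$, against Lemma~\ref{lem:uni}(b). Hence traces of equal size are weakly separated. There are at most $2u+1$ sizes and $k(q-k)\le q^2/4$, so Theorem~\ref{thm:ws} gives $m\le(2u+1)(q^2/4+1)$. With $\ln(4m)\le3\ln m$ and $q\le(6\Lambda/\rho)\ln m$ this is at most $Cq^{5/2}(\ln m)^{1/2}\le C(\Lambda/\rho)^{5/2}(\ln m)^3$.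
\end{proof}

\subsection{A hierarchy of representatives}

We replace the single set $Y$ by sets $Y_j$ at the resolutions $2^j\omega$, where again $\omega=\eta\Delta$. A member $s$ of $Y_j$ has a parent in $Y_{j+1}$ whose profile differs from $f_s$ by a function of total variation about $2^j\omega$. So there are only about $2^j$ dyadic intervals of each depth on which $s$ differs from its parent by more than $\omega$; on all others, $s$ defers to the parent and owns no hub. Moreover, a hub of $s$ for $I$ has a profile close to $f_s$ on $I$, so it can be treated like a terminal and reach the portals of $I$ through hubs of smaller intervals. Each such step, and each deferral to a parent, adds to the oscillation, so the tolerance $\sigma$ has to grow with the depth of the interval.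

\begin{proposition}\label{prop:57}
Property $\mathrm S(5/7;6,3)$ holds.
\end{proposition}

\begin{proof}
We use Sections~\ref{sec:cut} and~\ref{sec:dyadic} and add edges to $H_0$ so that \eqref{eq:portal} holds with $E\le C\lambda^3\eta\Delta$.

\emph{Nodes.} Let $J\ge1$ be minimal with $2^J\omega\ge\Lambda$. Since $\Lambda\le17\Delta$, we have $2^J\le34/\eta$ and $J\le C\lambda$. Let $Y_0=X'$, and for $1\le j\le J$ let $Y_j\subseteq X'$ be a maximal set with $\operatorname{osc}(f_t-f_s)>2^j\omega$ for all distinct $s,t\in Y_j$. By Lemma~\ref{lem:uni}(c), $|Y_J|=1$. A \emph{node} is a pair $(s,j)$ with $s\in Y_j$. For $j<J$ its \emph{parent} is a fixed node $(\pi,j+1)$ with $\operatorname{osc}(f_s-f_\pi)\le2^{j+1}\omega$, which exists by maximality of $Y_{j+1}$.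

An interval $I\in\mathcal D$ is \emph{rough} for $(s,j)$ with $j<J$ if $\operatorname{osc}_I(f_s-f_\pi)>\omega$; every $I$ is rough for the top node. The oscillation on $I$ is at most the sum of $|\Delta_r(f_s-f_\pi)|$ over the steps inside $I$, and the sum over all steps is at most $2^{j+2}\omega$ by Lemma~\ref{lem:uni}(c). So fewer than $2^{j+2}$ intervals of each depth, and at most $2^{j+2}(h+1)$ intervals in all, are rough for $(s,j)$; for the top node there are at most $2N$. For a node $\nu=(s,j)$ and $I\in\mathcal D$, the \emph{target} $\operatorname{tgt}(\nu,I)=(s',j')$ is the first node for which $I$ is rough in the chain consisting of $\nu$, its parent, and so on. Each of the $j'-j$ nodes passed differs from its parent by at most $\omega$ on $I$, so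
\begin{equation}\label{eq:tgt}
\operatorname{osc}_I(f_s-f_{s'})\le(j'-j)\,\omega .
\end{equation}

\emph{Hubs and the procedure.} Let $\sigma_i=(i+1)J\omega$. For a node $\nu=(s,j)$, a non-singleton interval $I$ of depth $i$ that is rough for $\nu$, and an end $e$ of $I$, let $z(\nu,I,e)=z(s,I,e,\sigma_i)$. For a vertex $u$ of $K$, a node $\nu$ and $I\in\mathcal D$, the procedure $\operatorname{Connect}(u;\nu,I)$ does the following.
\begin{enumerate}
\item[1.] If $I=\{p\}$, add the edge $\bar u\bar p$.
\item[2.] Otherwise let $\nu'=(s',j')=\operatorname{tgt}(\nu,I)$. If $I$ lies in one class of $f_u-f_{s'}$, join $\bar u$ to the projections of $z(\nu',I,e)$ for both ends $e$ of $I$.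
\item[3.] If it does not, call $\operatorname{Connect}(u;\nu',I_1)$ and $\operatorname{Connect}(u;\nu',I_2)$ for the children $I_1,I_2$ of $I$.
\end{enumerate}
The \emph{initial calls} are $\operatorname{Connect}(x;(x,0),\text{root})$ for all $x\in X'$, and $\operatorname{Connect}(z;\nu,I_1)$, $\operatorname{Connect}(z;\nu,I_2)$ for every hub $z=z(\nu,I,e)$ and the children $I_1,I_2$ of $I$. Let $H$ be $H_0$ with all edges added.

\emph{Cost of one initial call.} The vertex $u$ is fixed, each interval occurs at most once, and $\nu'$ ranges over a chain of at most $J+1$ nodes. Step 3 is executed at $(\nu',I)$ only if $I$ contains one of the at most four steps between different classes of $f_u-f_{s'}$. Intervals of equal depth are disjoint, so there are at most four executions for each $\nu'$ and each depth, and at most $4(J+1)(h+1)$ in all. Each causes two calls, and each call adds at most two edges. So an initial call adds at most $C\lambda^2$ edges.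

\emph{Number of edges.} Each pair of a node and a rough interval causes at most four initial calls, so at most $C\lambda^2\bigl(M+N+\lambda\sum_{j<J}2^j|Y_j|\bigr)$ edges are added. We have $|Y_j|\le M$, and Lemma~\ref{lem:pack2} gives $|Y_j|\le1+C_A\lambda^3(2^j\eta)^{-5/2}$ for $j\ge1$. Up to logarithms the two bounds agree at $2^j=\vartheta$, where $\vartheta=\eta^{-1}M^{-2/5}$. The terms with $2^j\le\vartheta$ contribute at most $2M\vartheta=2\eta^{-1}M^{3/5}$. The terms with $2^j>\vartheta$ and $j\ge1$ contribute at most
\[
2^J+C_A\lambda^3\eta^{-5/2}\sum_{2^j>\vartheta}2^{-3j/2}\le\frac{34}\eta+C_A\lambda^3\eta^{-5/2}\vartheta^{-3/2}=\frac{34}\eta+C_A\lambda^3\eta^{-1}M^{3/5},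
\]
and the term $j=0$ is at most $M$. Together with $H_0$, the graph $H$ has at most $C_A\lambda^6(M+\eta^{-1}M^{3/5})$ edges. Since $M\ge\eta^{-5/7}$ means $M^{-2/5}\le\eta^{2/7}$, we have $\eta^{-1}M^{3/5}\le M\eta^{-5/7}$, and the bound is $C_A\lambda^6M\eta^{-5/7}$.

\emph{An invariant.} Every call $\operatorname{Connect}(u;\nu,I)$ with $\nu=(s,j)$ and $I$ of depth $i$ satisfies
\begin{equation}\label{eq:inv}
\operatorname{osc}_I(f_u-f_s)\le\sigma_i-(J-j)\,\omega ;
\end{equation}
the term $(J-j)\omega$ is a reserve for the deferrals that may still come. For the initial call of $x\in X'$ both sides are $0$. For a hub $z=z(\nu,I,e)$ with $I$ of depth $i$, the triangle inequality and Definition~\ref{def:canon} give $-d(s,z)\le f_z-f_s\le-d(s,z)+\sigma_i$ on $I$; so on a child of $I$ the oscillation is at most $\sigma_i=\sigma_{i+1}-J\omega\le\sigma_{i+1}-(J-j)\omega$. If \eqref{eq:inv} holds for $(u;\nu,I)$, then \eqref{eq:tgt} gives $\operatorname{osc}_I(f_u-f_{s'})\le\sigma_i-(J-j')\omega$, and this bound passes to the calls of step 3 because $\sigma_{i+1}\ge\sigma_i$. In particular $\operatorname{osc}_I(f_u-f_{s'})\le\sigma_i$ in step 2.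

\emph{Distances.} Let $E_{h+1}=0$ and $E_i=2\sigma_i+E_{i+1}$. We show by downward induction on $i$ that every call $\operatorname{Connect}(u;\nu,I)$ with $I$ of depth $i$ satisfies $\delta_H(\bar u,\bar p)\le d(u,p)+E_i$ for all $p\in I$. In step 1, the only possibility at depth $h$, this follows from \eqref{eq:proj}. In step 3 it follows from the induction hypothesis and $E_{i+1}\le E_i$. In step 2, Corollary~\ref{cor:canon} for the vertices $s'$ and $t=u$ with $\sigma=\sigma_i$ gives an end $e$ such that $z=z(\nu',I,e)$ has $d(u,z)+d(z,p)\le d(u,p)+2\sigma_i$ for all $p\in I$. The procedure was called for $z$ on the child of $I$ containing $p$, so $\delta_H(\bar u,\bar p)\le d(u,z)+d(z,p)+E_{i+1}\le d(u,p)+E_i$. Thus \eqref{eq:portal} holds with $E=E_0\le2(h+1)\sigma_h=2(h+1)^2J\omega\le C\lambda^3\eta\Delta$, and Lemma~\ref{lem:red} finishes the proof.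
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:57}]
Combine Propositions~\ref{prop:57} and~\ref{prop:all}.
\end{proof}

\begin{remark}
The two improvements can be told apart. With Lemma~\ref{lem:pack} in place of Lemma~\ref{lem:pack2} and $\vartheta=\eta^{-1}M^{-1/3}$, the count above gives $\eta^{-1}M^{2/3}$ in place of $\eta^{-1}M^{3/5}$, and $\eta^{-1}M^{2/3}\le M\eta^{-3/4}$ for $M\ge\eta^{-3/4}$. So the hierarchy accounts for the step from $4/5$ to $3/4$, and Theorem~\ref{thm:ws} for the step from $3/4$ to $5/7$.
\end{remark}

\section{A weighted grid: the lower bound}\label{sec:lower}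

To force many edges we want many pairs of terminals whose only almost shortest route is the shortest path, and whose shortest paths each have a private feature. In a $k\times k$ grid, put terminals at the left ends of the rows and at the top ends of the columns, make lower rows cheaper than higher ones and right columns cheaper than left ones. Then the best route goes right first and up afterward, and it turns at a corner that belongs to this pair alone. Weights between $k$ and $2k$ make detours to cheaper rows or columns unprofitable. The routes have length of order $k^2$ and alternatives are longer by at least $1$, so the construction works for $\varepsilon$ of order $k^{-2}$ and forces about $k^2$ edges on $2k$ terminals.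

Let $k\ge1$. The \emph{gadget} has vertices $(x,y)$ with $0\le x\le k$, $1\le y\le k$, and $(x,k+1)$ with $1\le x\le k$. For $1\le x,y\le k$ it has the horizontal edge $(x-1,y)(x,y)$ of weight $h(y)=k+y$ and the vertical edge $(x,y)(x,y+1)$ of weight $v(x)=2k+1-x$. The terminals are $a_i=(0,i)$ and $b_j=(j,k+1)$ for $1\le i,j\le k$. Let $R_{ij}$ be the path from $a_i$ along row $i$ to the corner $c_{ij}=(j,i)$ and then up column $j$ to $b_j$; see Figure~\ref{fig:grid}. With $i'=k+1-i$ its length is $D_{ij}=j\,h(i)+i'\,v(j)$, and $D_{ij}\le4k^2$ because $j,i'\le k$ and all weights are at most $2k$.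

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\foreach \y/\w in {1/5,2/6,3/7,4/8} {\draw (0,\y)--(4,\y); \fill (0,\y) circle (2.5pt); \node[left] at (0,\y) {$a_{\y}$}; \node[right] at (4.1,\y) {\small $h=\w$};}
\foreach \x/\w in {1/8,2/7,3/6,4/5} {\draw (\x,1)--(\x,5); \fill (\x,5) circle (2.5pt); \node[above] at (\x,5) {$b_{\x}$}; \node[below] at (\x,0.9) {\small $v=\w$};}
\draw[ultra thick] (0,2)--(3,2)--(3,5);
\draw[fill=white] (3,2) circle (2.8pt); \node[below right] at (3,2) {$c_{23}$};
\end{tikzpicture}
\caption{The weighted grid for $k=4$. Every horizontal edge of a row has the weight $h$ shown at the right, and every vertical edge of a column has the weight $v$ shown below; the filled dots are the terminals. The thick path from $a_2$ to $b_3$ has length $3\cdot6+3\cdot6=36$. Going around the unit square at its corner $c_{23}$ the other way replaces two edges of weight $6$ by two of weight $7$.}\label{fig:grid}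
\end{figure}

\begin{lemma}\label{lem:grid}
Every walk from $a_i$ to $b_j$ in the gadget other than $R_{ij}$ has length at least $D_{ij}+1$.
\end{lemma}

\begin{proof}
All weights are positive integers. A walk that is not a path contains a path with the same ends and is longer than it by at least $1$. So it suffices to show that every path has length at least $D_{ij}$, with equality only for $R_{ij}$. Let the lowest row visited by the path be $i-\alpha$ and the rightmost column $j+\beta$, where $0\le\alpha\le i-1$ and $0\le\beta\le k-j$. The path has at least $j+2\beta$ horizontal edges, each of weight at least $h(i)-\alpha$, and at least $i'+2\alpha$ vertical edges, each of weight at least $v(j)-\beta$. So its length minus $D_{ij}$ is at least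
\begin{multline*}
(j+2\beta)(h(i)-\alpha)+(i'+2\alpha)(v(j)-\beta)-jh(i)-i'v(j)\\
=\alpha\,\bigl(2v(j)-j-2\beta\bigr)+\beta\,\bigl(2h(i)-i'-2\alpha\bigr).
\end{multline*}
The first bracket is at least $2(2k+1-j)-j-2(k-j)=2k+2-j>0$, and the second is at least $2(k+i)-(k+1-i)-2(i-1)=k+i+1>0$. So the difference is positive if $\alpha+\beta\ge1$. If $\alpha=\beta=0$, it is nonnegative, and equality forces all horizontal edges to have weight $h(i)$ and all vertical edges to have weight $v(j)$. Then the path stays in the part of row $i$ with $x\le j$ and the part of column $j$ with $y\ge i$, whose union is $R_{ij}$.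
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
We take $c=\frac1{32}$. If $\varepsilon\ge\frac1{16}$, let $G$ be a path on $n\ge2$ vertices, all terminals. A spanner connects them, so it has at least $n-1\ge\frac n2\ge\frac n{8\sqrt\varepsilon}$ edges.

Let $\varepsilon<\frac1{16}$ and $k=\lceil\frac1{2\sqrt\varepsilon}\rceil-1$. Then $k<\frac1{2\sqrt\varepsilon}$, so $4k^2\varepsilon<1$, and $k\ge\frac1{2\sqrt\varepsilon}-1\ge\frac1{4\sqrt\varepsilon}$ because $\frac1{4\sqrt\varepsilon}>1$. Let $n\ge4k$ and $m=\lfloor\frac n{2k}\rfloor\ge\frac n{4k}$. Take $m$ disjoint copies of the gadget and $n-2km$ further terminals, and join the vertices $a_1$ of the copies and the further terminals by one path with edges of weight $1$. The resulting graph $G$ is connected and planar, and it has $n$ terminals. The new edges are bridges, so a path between two vertices of one copy stays in the copy, and Lemma~\ref{lem:grid} holds for walks in $G$ by the first two sentences of its proof.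

Let $H$ be a Steiner $(1+\varepsilon)$-spanner, and fix a copy and $i,j$. There is a path in $H$ from $a_i$ to $b_j$ of length at most $(1+\varepsilon)D_{ij}<D_{ij}+1$. Replace each of its edges by a shortest path of $G$. Since edges of $H$ have weight $\delta_G$, this gives a walk in $G$ of the same length, which must be $R_{ij}$. So the vertices of the path in $H$ are vertices of $G$ that lie on $R_{ij}$ in order, and one of two cases occurs.
\begin{enumerate}
\item[(i)] The path passes through $c_{ij}$. The corner is not an end of the path, so it has degree at least $2$ in $H$.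
\item[(ii)] The path jumps over $c_{ij}$ by an edge from some $(x,i)$ with $x<j$ to some $(j,y)$ with $y>i$ in this copy. Such an edge determines the copy and the pair: the end with the smaller first coordinate gives $i$, and the other end gives $j$.
\end{enumerate}
Suppose that case (i) occurs for $\nu$ of the $mk^2$ triples (copy, $i$, $j$). Their corners are distinct, so the degree sum gives $|E(H)|\ge\nu$. The other triples have distinct edges, so $|E(H)|\ge mk^2-\nu$. Hence $|E(H)|\ge\frac{mk^2}2\ge\frac{nk}8\ge\frac n{32\sqrt\varepsilon}$.
\end{proof}

\begin{thebibliography}{9}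

\bibitem{BKKLLPT}
Sujoy Bhore, Bal\'azs Keszegh, Andrey Kupavskii, Hung Le, Alexandre Louvet, D\"om\"ot\"or P\'alv\"olgyi, and Csaba D. T\'oth,
\emph{Spanners in Planar Domains via Steiner Spanners and non-Steiner Tree Covers},
arXiv:2404.05045 (2024).

\bibitem{DKK}
Danilov, Karzanov, and Koshevoy,
\emph{J. Algebraic Combin.} 32 (2010).

\bibitem{OPS}
Oh, Postnikov, and Speyer,
\emph{Proc. London Math. Soc.} 110 (2015).

\end{thebibliography}
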